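\title{The half-integral Erd\H{o}s--P\'osa property fails for cycles that are non-zero in six groups}

\begin{abstract}
Label the edges of an oriented graph by elements of a direct sum $\Gamma_1\oplus\dots\oplus\Gamma_t$ of groups, and call a cycle good if the product of its labels is non-trivial in every coordinate. A conjecture posed by Huynh, Joos and Wollan asserts that good cycles have the half-integral Erd\H{o}s--P\'osa property for every $t$. We show that it is false for every $t\ge 6$. For fixed groups and all $r\ge1$, $S\ge0$ we construct a planar labeled graph of maximum degree at most $4$ in which no $S$ vertices meet all good cycles, while any $r+1$ good cycles have a common vertex. The labels force every good cycle to wind many times around two faces, and hence to use almost all edges of one fixed edge set.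
\end{abstract}

\section{Cycles with several non-zero constraints}\label{sec:intro}

Let $\Gamma$ be a group, not necessarily abelian. We write groups multiplicatively with identity $1$, except for $\mathbb Z$, $\mathbb Z_2$ and vector spaces; ``non-zero'' and ``non-trivial'' both mean ``different from the identity''. A \emph{$\Gamma$-labeled graph} is an oriented graph $G$ together with a map $\gamma\colon E(G)\to\Gamma$. The \emph{label} of a walk $P=v_0e_1v_1\dots e_kv_k$ is
\[
\gamma(P)=\gamma(e_1)^{\varepsilon_1}\gamma(e_2)^{\varepsilon_2}\cdots\gamma(e_k)^{\varepsilon_k},
\]
where $\varepsilon_i=1$ if $e_i$ is oriented from $v_{i-1}$ to $v_i$ and $\varepsilon_i=-1$ otherwise. Concatenating walks multiplies labels, reversing a walk inverts its label, and changing the starting vertex of a closed walk conjugates its label. So it makes sense to call a cycle $C$ \emph{$\Gamma$-non-zero} if $\gamma(C)\ne1$.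

Non-zero labels encode constraints on cycles. If $\Gamma=\mathbb Z_2$ and all labels are $1$, the non-zero cycles are the odd cycles. If $F$ is a set of edges, $\Gamma=\mathbb Z_2^F$, each edge of $F$ is labeled by its own basis vector and all other edges by $0$, then the non-zero cycles are those that use an edge of $F$. To impose several constraints at once, let $\Gamma=\Gamma_1\oplus\dots\oplus\Gamma_t$ be the direct sum (for finitely many groups, the direct product) and let $\gamma_i$ be the $i$-th coordinate of $\gamma$. A cycle $C$ is \emph{$(\Gamma_1,\dots,\Gamma_t)$-non-zero}, or \emph{good} for short, if $\gamma_i(C)\neq1$ for every $i$.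

A \emph{hitting set} is a set of vertices meeting every good cycle. For an integer $r\ge1$, a \emph{$1/r$-integral packing} of size $k$ is a family of $k$ pairwise distinct good cycles such that every vertex lies in at most $r$ of them; for $r=2$ it is called \emph{half-integral}. Such a packing forces every hitting set to have at least $k/r$ vertices. The Erd\H{o}s--P\'osa property asks for a qualitative converse. A class of $\bigoplus_1^t\Gamma_i$-labeled graphs has the \emph{half-integral Erd\H{o}s--P\'osa property} for good cycles if there is a function $f\colon\mathbb N\to\mathbb N$, an \emph{Erd\H{o}s--P\'osa-function}, such that for every graph in the class and every $k\ge1$ there is a half-integral packing of size $k$ or a hitting set of at most $f(k)$ vertices. The following example shows why one allows vertices to be used twice.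

\begin{example}\label{ex:grid}
Take the $2n\times 2n$ grid. On each of its four sides, group the $2n$ vertices into $n$ consecutive pairs and join each pair by a new path of length two drawn in the outer face, a \emph{handle}. Let $t=4$ and $\Gamma_i=\mathbb Z_2$; let $\gamma_i$ be $1$ on one edge of each handle of the $i$-th side and $0$ elsewhere. A cycle is good if and only if it contains an odd number of handles on each side. Any two good cycles meet: one contains a path between the midpoints of a top and a bottom handle, the other a path between the midpoints of a left and a right handle, and these four midpoints alternate on the outer cycle of a plane graph. For $1\le a,b\le n$, rows $2a-1,2a$, columns $2b-1,2b$ and the four handles at their ends, minus the four edges of the central square, form a plus-shaped good cycle $C_{a,b}$. A vertex rules out at most one value of $a$ and one value of $b$, so fewer than $n$ vertices cannot be a hitting set. Thus the statement with disjoint cycles fails at $k=2$. But a grid vertex has only one row and one column, so $C_{1,1},\dots,C_{n,n}$ is a half-integral packing of size $n$.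
\end{example}

In this example good cycles are forced to cross, and the crossings can be spread out so that no three cycles pass through one point. If forced crossings were the only obstruction, half-integrality would always repair the duality. This is the content of the following conjecture, posed in \cite{HJW}.

\begin{quote}
\textbf{Conjecture.} Let $t\ge1$ and let $\Gamma_1,\dots,\Gamma_t$ be groups. Then the class of all $\bigoplus_1^t\Gamma_i$-labeled graphs has the half-integral Erd\H{o}s--P\'osa property for $(\Gamma_1,\dots,\Gamma_t)$-non-zero cycles. Moreover, the Erd\H{o}s--P\'osa-function does not depend on the choice of $\Gamma_1,\dots,\Gamma_t$.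
\end{quote}

For $t=2$ the half-integral Erd\H{o}s--P\'osa property is known to hold. We disprove the conjecture for all $t\ge6$, and we make no claim for $3\le t\le5$.

The groups are the following. If $Q$ is a group of permutations of a set $\Omega$ and $V$ is the $\mathbb F_2$-vector space with basis $(e_k)_{k\in\Omega}$, then $Q$ acts on $V$ by $\pi e_k=e_{\pi(k)}$, and the semidirect product $V\rtimes Q$ is the set $V\times Q$ with multiplication
\[
(v,\pi)(v',\pi')=(v+\pi v',\,\pi\pi')
\]
and identity $(0,1)$. Put $\Gamma_1=\Gamma_2=\Gamma_3=\Gamma_4=\mathbb Z_2$. Let $\Gamma_5=\mathbb F_2^2\rtimes\langle\sigma\rangle$, where $\Omega=\mathbb Z_2$ and $\sigma$ swaps $e_0$ and $e_1$; this group has order $8$. Let $\Gamma_6=V\rtimes Q$, where $\Omega=\mathbb Z$ and $Q$ is generated by the shift $s\colon k\mapsto k-1$ and all permutations of $\mathbb Z$ that move only finitely many points; this group is countable. For $i\ge7$ put $\Gamma_i=\mathbb Z_2$.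

\begin{theorem}\label{thm:main}
Let $t\ge6$ and let $\Gamma_1,\dots,\Gamma_t$ be the groups above. For all integers $r\ge1$ and $S\ge0$ there is a planar $\bigoplus_1^t\Gamma_i$-labeled graph of maximum degree at most $4$ such that
\begin{itemize}
\item[(a)] no set of at most $S$ vertices meets all good cycles;
\item[(b)] among any $r+1$ good cycles, some vertex lies in all $r+1$ of them.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:threshold}
Let $t\ge 6$, let $\Gamma_1,\dots,\Gamma_t$ be the groups above, and let $r,k\ge1$. An integer $f_r(k)$ such that every $\bigoplus_1^t\Gamma_i$-labeled graph has a $1/r$-integral packing of size $k$ or a hitting set of at most $f_r(k)$ vertices exists if and only if $k\le r$. In particular the conjecture is false for every $t\ge6$: no value $f(3)$ exists, even for planar graphs of maximum degree at most $4$.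
\end{corollary}

\begin{proof}
If $k\le r$, any $k$ distinct good cycles form a $1/r$-integral packing, and if there are fewer than $k$ good cycles, one vertex from each gives a hitting set; so $f_r(k)=k-1$ works. If $k\ge r+1$, a $1/r$-integral packing of size $k$ contains one of size $r+1$. By Theorem~\ref{thm:main} with $S=f_r(k)$ there is a graph with neither such a packing nor a hitting set of at most $f_r(k)$ vertices. The last sentence is the case $r=2$, $k=3$.
\end{proof}

Only $\Gamma_6$ is infinite, and a given graph sees only a finite part of it.

\begin{theorem}\label{thm:finite}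
For given $r$ and $S$, the conclusion of Theorem~\ref{thm:main} also holds with $\Gamma_6$ replaced by a suitable finite group, which depends on $r$ and $S$. Hence for $t\ge6$ no Erd\H{o}s--P\'osa-function is valid uniformly for all choices of finite groups $\Gamma_1,\dots,\Gamma_t$.
\end{theorem}

The obstruction behind these theorems is congestion rather than crossing. The graph contains a set $F_1$ of $m$ edges such that every good cycle uses all but at most $S+8$ of them. When $m>(r+1)(S+8)$, any $r+1$ good cycles share an edge of $F_1$, while the slack still leaves room to route a good cycle around any $S$ deleted vertices. The difficulty is that being non-zero looks like a weak condition, and we must make it force a cycle to be long. After two tools in Section~\ref{sec:tools} and the construction in Section~\ref{sec:graph}, Section~\ref{sec:tests} shows on explicit cycles how this is done. Sections~\ref{sec:lower} and \ref{sec:exist} prove the two properties of the construction.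

\section{Products in semidirect products, and labels of faces}\label{sec:tools}

In $V\rtimes Q$ we abbreviate $(v,1)$ by $v$ and $(0,\pi)$ by $\pi$. Since $V$ has characteristic $2$, every $(v,1)$ is its own inverse. The projection $(v,\pi)\mapsto\pi$ is a homomorphism onto $Q$; we call $\pi$ the \emph{permutation part}.

\begin{lemma}\label{lem:product}
In $V\rtimes Q$,
\[
(v_1,\pi_1)(v_2,\pi_2)\cdots(v_k,\pi_k)=\Big(\sum_{i=1}^k\pi_1\cdots\pi_{i-1}v_i,\ \pi_1\cdots\pi_k\Big).
\]
\end{lemma}

\begin{proof}
Multiplying the right-hand side by $(v_{k+1},\pi_{k+1})$ adds $\pi_1\cdots\pi_kv_{k+1}$ to the first component and appends $\pi_{k+1}$ to the second; use induction on $k$.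
\end{proof}

Think of $\Omega$ as a row of lamps. An edge labeled $e_j$ toggles one lamp, namely the lamp $\pi(j)$, where $\pi$ is the permutation part of the walk traversed so far. A cycle with trivial permutation part is zero exactly when every lamp is toggled an even number of times.

The second tool transfers information from faces to cycles. Recall that in a $2$-connected plane graph every face is bounded by a cycle, and that a cycle $C$ separates the plane into a bounded part, its \emph{inside}, and an unbounded part. The label of a bounded face is the label of its boundary cycle; it is defined up to conjugation and inversion.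

\begin{lemma}\label{lem:faces}
Let $G$ be a $2$-connected plane graph with a labeling $\gamma$ in a group $\Gamma$, and let $C$ be a cycle of $G$.
\begin{itemize}
\item[(i)] If all faces inside $C$ have trivial label, then $\gamma(C)=1$.
\item[(ii)] If $c$ is a face inside $C$ with label $g$ and all other faces inside $C$ have trivial label, then $\gamma(C)$ is conjugate to $g$ or $g^{-1}$.
\end{itemize}
\end{lemma}

\begin{proof}
We use induction on the number of faces inside $C$. If no edge lies inside $C$, then no vertex does, since $G$ is connected, and $C$ bounds a face; both statements hold. Otherwise there is a path $R$ through the inside of $C$ joining two distinct vertices $v,w$ of $C$: either some edge inside $C$ has both ends on $C$, or some vertex $x$ lies inside $C$, and by Menger's theorem there are two paths from $x$ to $V(C)$ that share only $x$. Let $P_1$ be the part of $C$ from $v$ to $w$ and $P_2$ the part from $w$ back to $v$, and let $C_1=P_1R^{-1}$ and $C_2=RP_2$, both based at $v$. Every face inside $C$ lies inside exactly one of the cycles $C_1,C_2$, and each of them has at least one face inside, so induction applies to both. Finally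
\[
\gamma(C)=\gamma(P_1)\gamma(R)^{-1}\cdot\gamma(R)\gamma(P_2)=\gamma(C_1)\gamma(C_2).
\]
In case (i) both factors are trivial. In case (ii) one factor is trivial and the other is conjugate to $g^{\pm1}$.
\end{proof}

\section{The graph and its labels}\label{sec:graph}

For $i\ge7$ we put $\gamma_i=\gamma_1$, which does not change the set of good cycles. So let $t=6$ from now on. Fix integers $N,S\ge0$ and put
\[
n=N+1,\qquad m=4n+S,\qquad \ell=10m,\qquad L=2\ell .
\]

\subsection*{The graph}
The graph $G$ has vertices $(i,j)$ with $1\le i\le m$ and $j\in\mathbb Z_L=\{0,\dots,L-1\}$, where $i$ is the \emph{level} and $j$ the \emph{column}, and vertices $y_q$ with $0\le q\le\ell-1$. Its edges are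
\begin{itemize}
\item the \emph{circular} edges $(i,j)(i,j+1)$ and the \emph{radial} edges $(i,j)(i+1,j)$, $i<m$;
\item the \emph{corridor} edges $(m,j)(m,L-1-j)$ for $1\le j\le\ell-2$;
\item the edges of the \emph{handles} $H_q$, where $H_q$ is the path $(1,2q),\,y_q,\,(1,2q+1)$.
\end{itemize}
Draw the levels as concentric cycles with level $1$ outermost, the corridor edges as parallel chords inside level $m$, and the handles outside level $1$; see Figure~\ref{fig:graph}. Each vertex of level $1$ lies on one handle and each vertex of level $m$ on at most one corridor edge, so the maximum degree is $4$. The graph is $2$-connected: after deleting a vertex from the cylindrical grid every level is still connected and consecutive levels are still adjacent, and adding paths between distinct vertices of a $2$-connected graph keeps it $2$-connected. A cycle through $y_q$ contains $H_q$, because $y_q$ has degree $2$.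

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \x in {0,...,11}{
  \foreach \y in {1.8,2.4,3.0}{
    \draw ({165-30*\x}:\y) -- ({135-30*\x}:\y);
    \fill ({165-30*\x}:\y) circle (1.5pt);}
  \draw ({165-30*\x}:1.8) -- ({165-30*\x}:3.0);}
\foreach \x in {1,...,4}{\draw ({165-30*\x}:1.8) -- ({30*\x-165}:1.8);}
\foreach \x in {0,...,5}{
  \draw ({165-60*\x}:3.0) -- ({150-60*\x}:3.6) -- ({135-60*\x}:3.0);
  \fill ({150-60*\x}:3.6) circle (1.5pt);}
\foreach \y in {1.8,2.4,3.0}{
  \draw[line width=2pt] (165:\y) -- (195:\y);
  \draw[line width=2pt,gray] (15:\y) -- (-15:\y);}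
\foreach \x in {150,90,30}{\node at (\x:3.95) {$B$};}
\foreach \x in {-30,-90,-150}{\node at (\x:3.95) {$A$};}
\node at (-3.35,0) {$F_1$}; \node at (3.35,0) {$F_2$};
\node at (-1.5,0) {\scriptsize $c_1$}; \node at (1.5,0) {\scriptsize $c_2$};
\end{tikzpicture}
\caption{The shape of the graph $G$, drawn with $3$ levels and $12$ columns. Columns are numbered clockwise, starting just above the thick black edges $F_1$. The thick gray edges form $F_2$, the vertical chords are the corridor edges, and the handles in the upper and lower half have type $B$ and $A$.}\label{fig:graph}
\end{figure}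

Columns $0,\dots,\ell-1$ form the \emph{upper half} $U$ and columns $\ell,\dots,L-1$ the \emph{lower half} $D$. Since $\ell$ is even, both feet of a handle lie in the same half. A handle has \emph{type $B$} if it lies in the upper half and \emph{type $A$} otherwise. The circular edges between the halves are
\[
f_i=(i,L-1)(i,0),\qquad g_i=(i,\ell-1)(i,\ell),
\]
and we put $F_1=\{f_1,\dots,f_m\}$ and $F_2=\{g_1,\dots,g_m\}$. These edges are oriented \emph{forward}, that is, from column $j$ to column $j+1$; all other edges are oriented arbitrarily.

The outer face is bounded by the cycle $O$ formed by all handles and the edges $(1,2q+1)(1,2q+2)$. It passes through every $y_q$, and $f_1$ is its only edge in $F_1$. The bounded faces are the squares between consecutive levels, the handle triangles, the faces between consecutive corridor edges, and two special faces: $c_1$ with vertices $(m,L-2),(m,L-1),(m,0),(m,1)$ and $c_2$ with vertices $(m,\ell-2),(m,\ell-1),(m,\ell),(m,\ell+1)$.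

\begin{lemma}\label{lem:flat}
Let $a_1,a_2$ be elements of a group, and label all edges of $F_1$ by $a_1$, all edges of $F_2$ by $a_2$, and all other edges of $G$ trivially. Then $c_i$ has label $a_i$ for $i=1,2$, and all other bounded faces have trivial label.
\end{lemma}

\begin{proof}
The only edge of $F_1\cup F_2$ on $c_1$ is $f_m$, and on $c_2$ it is $g_m$. The square $(i,L-1),(i,0),(i+1,0),(i+1,L-1)$ traverses $f_i$ forward and $f_{i+1}$ backward, so its label is $a_1a_1^{-1}$; the square containing $g_i,g_{i+1}$ has label $a_2a_2^{-1}$. No other bounded face has an edge of $F_1\cup F_2$.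
\end{proof}

So $c_1$ and $c_2$ act as two punctures of the disk bounded by $O$, and the edges of $F_1$ and $F_2$ along a walk record how it winds around them.

\subsection*{The labels}
To prove Theorems~\ref{thm:main} and \ref{thm:finite} together, we let $\Gamma_6=V\rtimes Q$ be either the group of Section~\ref{sec:intro}, with $\Omega=\mathbb Z$, or the finite group with $\Omega=\mathbb Z_M$, $M=2N+3$, and $Q$ the group of all permutations of $\mathbb Z_M$. In the second case indices of basis vectors of $V$ are read modulo $M$. In both cases $s\in Q$ is the shift $k\mapsto k-1$ and $\tau\in Q$ is the transposition of $N+1$ and $N+2$. The $2N+3$ consecutive integers $-N,\dots,N+2$ are distinct in $\Omega$. Hence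
\begin{equation}\label{eq:tau}
\tau e_k=e_k\ \text{ for } -N\le k\le N,\qquad \tau e_{N+1}=e_{N+2},\qquad e_{N+1}\neq e_0 ,
\end{equation}
and besides $se_k=e_{k-1}$ and $\tau^2=1$ this is all that the proofs of Sections~\ref{sec:lower} and \ref{sec:exist} use about $\Gamma_6$.

Call $(1,2q)y_q$ the \emph{marked edge} of $H_q$. All labels are trivial except the following.
\begin{center}
\begin{tabular}{c|cccc}
 & marked edge, type $A$ & marked edge, type $B$ & $F_1$ & $F_2$\\ \hline
$\gamma_1$ & $1$ & $0$ & $0$ & $0$\\
$\gamma_2$ & $0$ & $1$ & $0$ & $0$\\
$\gamma_3$ & $1$ & $0$ & $1$ & $0$\\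
$\gamma_4$ & $1$ & $0$ & $0$ & $1$\\
$\gamma_5$ & $e_0$ & $e_1$ & $\sigma$ & trivial\\
$\gamma_6$ & $e_0$ & $e_0$ & $s$ & $\tau$
\end{tabular}
\end{center}
The labels of marked edges are their own inverses, so the direction in which a handle is traversed does not matter. For a cycle $C$ let $p_A$ and $p_B$ be the numbers of handles of types $A$ and $B$ on $C$, and let $\varphi_i=|E(C)\cap F_i|$. In $\mathbb Z_2$,
\begin{equation}\label{eq:parities}
\gamma_1(C)=p_A,\qquad\gamma_2(C)=p_B,\qquad\gamma_3(C)=p_A+\varphi_1,\qquad\gamma_4(C)=p_A+\varphi_2 .
\end{equation}
We also use two auxiliary labelings of the kind in Lemma~\ref{lem:flat}: the permutation part $\rho$ of $\gamma_6$, which is $s$ on $F_1$ and $\tau$ on $F_2$, and the $\mathbb Z$-labeling $\omega$ that is $1$ on $F_1$ and $0$ elsewhere.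

\begin{proposition}\label{prop:lower}
Every good cycle of $G$ contains at least $4(N-1)$ edges of $F_1$.
\end{proposition}

\begin{proposition}\label{prop:exist}
For every $X\subseteq V(G)$ with $|X|\le S$ there is a good cycle of $G$ disjoint from $X$.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and \ref{thm:finite} from the propositions]
Given $r$ and $S$, take $N=r(S+8)$. Part (a) is Proposition~\ref{prop:exist}. By Proposition~\ref{prop:lower} a good cycle misses at most $m-4(N-1)=S+8$ edges of $F_1$, so $r+1$ good cycles miss at most $(r+1)(S+8)$ edges of $F_1$ in total. Since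
\[
m-(r+1)(S+8)=4N+4+S-N-S-8=3N-4>0,
\]
some edge of $F_1$ lies in all $r+1$ cycles, and so do its ends. This proves (b). For $\Omega=\mathbb Z$ the group $\Gamma_6$ does not depend on $N$ and $S$; only the element $\tau$ does. For $\Omega=\mathbb Z_M$ it is finite. If $f$ were an Erd\H{o}s--P\'osa-function for all finite groups, the finite construction with $r=2$ and $S=f(3)$ would contradict it.
\end{proof}

\section{Test cycles: what each coordinate excludes}\label{sec:tests}

Each coordinate is there to kill one kind of short cut. The six cycles below have at most two edges of $F_1$, and the $i$-th of them is zero in $\Gamma_i$ and non-zero in the other five groups. So for $N\geq 2$ Proposition~\ref{prop:lower} fails for these labels as soon as one coordinate is dropped. The first four coordinates are read off from \eqref{eq:parities} and the quadruple $(p_A,p_B,\varphi_1,\varphi_2)$, the last two from Lemma~\ref{lem:product}.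

\begin{enumerate}
\item Level $1$ with the edge $(1,0)(1,1)$ replaced by $H_0$. The quadruple is $(0,1,1,1)$. The permutation parts are $\sigma$ and $\tau s$, and $\tau s\ne1$ since $s$ moves $0$ and $\tau$ does not.
\item The triangle of a handle of type $A$: $(1,0,0,0)$, with $\gamma_5=e_0$ and $\gamma_6=e_0$.
\item The cycle around $c_1$ formed by $H_{\ell-1}$, $f_1$, $H_0$, column $1$, the corridor edge $(m,1)(m,L-2)$ and column $L-2$: $(1,1,1,0)$, with permutation parts $\sigma$ and $s$.
\item The cycle around $c_2$ formed by $H_1$, level $1$ from column $3$ forward to column $L-4$, $H_{\ell-2}$, column $L-3$, the corridor edge $(m,L-3)(m,2)$ and column $2$: $(1,1,0,1)$, with $\gamma_5=e_1+e_0$ and with permutation part $\tau$ in $\Gamma_6$.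
\item The $10$-cycle formed by $H_{\ell-1}$, $f_1$, $H_0$ and the path from $(1,1)$ to $(2,1)$, back along level $2$ through $f_2$ to $(2,L-2)$, and up to $(1,L-2)$: $(1,1,2,0)$. Here $\gamma_6=e_0\cdot s\cdot e_0\cdot s^{-1}=(e_0+e_{-1},1)$ is non-trivial, but $\gamma_5=(e_0+\sigma e_1,1)=(0,1)$.
\item The \emph{straight tube} formed by $H_{\ell-2}$, $H_1$, columns $2,3,L-4,L-3$ and the two corridor edges joining them: $(1,1,0,0)$, with $\gamma_5=e_0+e_1$ and $\gamma_6=e_0+e_0=0$.
\end{enumerate}

The first five coordinates thus admit a thin cycle that joins an $A$-handle to a $B$-handle by passing between $c_1$ and $c_2$, and the sixth coordinate rejects the straight way of doing so. Now twist the straight tube: hold level $1$ fixed and turn the inner part, with the corridor, by $\nu$ full turns in the forward direction. Each of the four columns becomes a strand that spirals inward and crosses $F_1$ and $F_2$ alternately, $\nu$ times each, so the twisted tube has $4\nu$ edges of $F_1$. Figure~\ref{fig:spiral} in Section~\ref{sec:exist} shows the case $\nu=1$. A strand starting in the lower half meets $F_1$ first and has $\rho$-label $(s\tau)^\nu$; a strand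 starting in the upper half has $\rho$-label $(\tau s)^\nu$. From the $A$-handle to the $B$-handle we go in along a strand of the first kind and out along one of the second kind, which gives the word
\[
W_\nu=(s\tau)^\nu(\tau s)^{-\nu}=(s\tau)^\nu(s^{-1}\tau)^\nu .
\]
The way back has word $W_\nu^{-1}$, so $\gamma_6=(e_0+W_\nu e_0,1)$: the $A$-handle toggles lamp $0$ and the $B$-handle toggles lamp $W_\nu(0)$.

Take $N=1$, so that $\tau$ swaps $2$ and $3$, and apply the letters from right to left to the index $0$. For $\nu=1$ and $\nu=2$ we obtain
\[
0\xrightarrow{\tau}0\xrightarrow{s^{-1}}1\xrightarrow{\tau}1\xrightarrow{s}0,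
\qquad
0\xrightarrow{\tau}0\xrightarrow{s^{-1}}1\xrightarrow{\tau}1\xrightarrow{s^{-1}}2\xrightarrow{\tau}3\xrightarrow{s}2\xrightarrow{\tau}3\xrightarrow{s}2 .
\]
With one turn the index never reaches the support of $\tau$, the shifts cancel, and the two handles toggle the same lamp. With two turns the index is caught by $\tau$ and does not return. In general:

\begin{lemma}\label{lem:word}
$W_\nu e_0=e_0$ for $0\le\nu\le N$, and $W_{N+1}e_0=e_{N+1}\ne e_0$.
\end{lemma}

\begin{proof}
Let $\nu\le N+1$. In $(s^{-1}\tau)^\nu e_0$ the letter $\tau$ acts successively on the indices $0,1,\dots,\nu-1\le N$, which it fixes by \eqref{eq:tau}, so the result is $e_\nu$. If $\nu\le N$, then in $(s\tau)^\nu e_\nu$ the letter $\tau$ acts on $\nu,\nu-1,\dots,1$, again trivially, and the result is $e_0$. If $\nu=N+1$, then $s\tau e_{N+1}=se_{N+2}=e_{N+1}$, so $(s\tau)^\nu$ fixes $e_{N+1}$.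
\end{proof}

So a twisted tube needs $n=N+1$ turns, and $4n$ edges of $F_1$, to become good. Proposition~\ref{prop:lower} says that no cycle, whatever its shape and number of handles, saves more than eight of these edges.

\section{Good cycles use almost all of $F_1$}\label{sec:lower}

Throughout this section $C$ is a good cycle of $G$ with a fixed direction of traversal. The plan is to show that the handles of $C$ would cancel in pairs in $\Gamma_6$ if $\tau$ were invisible, and that $\tau$ becomes visible only after many edges of $F_1$.

\begin{lemma}\label{lem:outside}
The numbers $p_A$ and $p_B$ are odd, $\rho(C)=1$ and $\omega(C)=0$.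
\end{lemma}

\begin{proof}
By \eqref{eq:parities}, $p_A$ and $p_B$ are odd, and then $\varphi_1$ and $\varphi_2$ are even. Fix $i\in\{1,2\}$ and consider the $\mathbb Z_2$-labeling that is $1$ on $F_i$ and $0$ elsewhere. By Lemma~\ref{lem:flat} the only bounded face with non-zero label is $c_i$. If $c_i$ were inside $C$, Lemma~\ref{lem:faces}(ii) would give $\varphi_i=1$ in $\mathbb Z_2$. So neither $c_1$ nor $c_2$ is inside $C$. By Lemma~\ref{lem:flat} all faces inside $C$ have trivial label for $\rho$ and for $\omega$, and Lemma~\ref{lem:faces}(i) finishes the proof.
\end{proof}

Since $\omega(C)=0$, there is a \emph{height function} $h\colon V(C)\to\mathbb Z$, unique up to an additive constant, that changes by $+1$ along an edge of $F_1$ traversed forward, by $-1$ along an edge of $F_1$ traversed backward, and is constant along all other edges of $C$. For a subpath $P$ of $C$ from $x$ to $x'$ we have $\omega(P)=h(x')-h(x)$. Heights are integers also when $\Omega=\mathbb Z_M$. The height of an edge of $C$ outside $F_1$ is the common height of its ends, and the height of a handle $H_q\subseteq C$ is $h(y_q)$.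

If $\tau$ is ignored, a handle toggles the lamp given by its height, so we need to control these heights. The group $\Gamma_5$ sees them only modulo $2$. The next lemma closes this gap. It is where we use that the handles lie on the outer face of a plane graph.

\begin{lemma}\label{lem:heights}
There is an integer $h_0$ such that every handle on $C$ has height $h_0$ or $h_0+1$.
\end{lemma}

\begin{proof}
It suffices to show $|h(y')-h(y)|\le1$ for the midpoints $y\ne y'$ of two handles on $C$; then take $h_0$ to be the least height of a handle. Let $P$ be the subpath of $C$ from $y$ to $y'$, and let $O'$ be the subpath between $y$ and $y'$ of the path $O-f_1$. Add a new edge $e=yy'$ with $\omega(e)=0$, drawn in the outer face alongside $O'$, so that the new bounded face is bounded by $O'$ and $e$. This face has $\omega$-label $0$, because $O'$ has no edge of $F_1$. So in the $2$-connected plane graph $G+e$ the face $c_1$ has $\omega$-label $\pm1$ and all other bounded faces have label $0$. By Lemma~\ref{lem:faces} the cycle $P+e$ has label in $\{-1,0,1\}$, and this label is $\omega(P)=h(y')-h(y)$.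
\end{proof}

\begin{lemma}\label{lem:even}
For every integer $\eta$, the number of handles on $C$ of height $\eta$, of both types together, is even.
\end{lemma}

\begin{proof}
As $p_A$ is odd, exactly one of $h_0,h_0+1$ is the height of an odd number of $A$-handles; call it $h_A$. Define $h_B$ in the same way. Start the traversal at a vertex $b$ and normalize $h(b)=0$. The permutation part of $\gamma_5$ along a walk $P$ is $\sigma^{\omega(P)}$, so it is $\sigma^{h(y)}$ from $b$ to a handle with midpoint $y$, and it is trivial on $C$. With indices modulo $2$ we have $\sigma^he_0=e_h$ and $\sigma^he_1=e_{h+1}$, so Lemma~\ref{lem:product} gives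
\[
\gamma_5(C)=\Big(\sum_{y\text{ of type }A}e_{h(y)}+\sum_{y\text{ of type }B}e_{h(y)+1},\ 1\Big)=\big(e_{h_A}+e_{h_B+1},\,1\big).
\]
This is non-trivial, so $h_A\not\equiv h_B+1\pmod2$. Since $h_A,h_B\in\{h_0,h_0+1\}$, we get $h_A=h_B$. At this height there are an odd number of handles of each type, at the other height in $\{h_0,h_0+1\}$ an even number of each type, and at all remaining heights none.
\end{proof}

The $p_A+p_B\ge2$ handles cut $C$ into $p_A+p_B$ edge-disjoint \emph{segments}, each running from the last vertex of one handle to the first vertex of the next. A segment is \emph{wild} if it contains an edge of $F_2$ whose height $\eta$ satisfies $|\eta-h_0|\ge N$. Only on wild segments can $\tau$ act non-trivially. One wild segment is not enough for our purpose: it yields about $2N$ edges of $F_1$, roughly half of $m$, and two cycles using half of $F_1$ each need not share an edge. We obtain a second wild segment from the freedom to choose the starting vertex.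

\begin{lemma}\label{lem:wild}
The cycle $C$ has at least two wild segments.
\end{lemma}

\begin{proof}
Suppose that at most one segment is wild. Start the traversal at the first vertex $b$ of the handle that follows the wild segment, or of any handle if there is no wild segment. Then the wild segment, if any, comes after the last handle. For vertices $x,x'$ in this order on $C$ let $C[x,x']$ be the subpath between them. Both edges of a handle have trivial $\rho$-label and $\rho(C)=1$, so Lemma~\ref{lem:product} gives
\[
\gamma_6(C)=\Big(\sum_y\rho(C[b,y])\,e_0,\ 1\Big),
\]
where $y$ runs over the midpoints of the handles on $C$. Fix such a $y$. We claim that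
\[
\rho(C[x,y])\,e_0=e_{h(x)-h(y)}\quad\text{for every vertex $x$ of }C[b,y].
\]
This holds for $x=y$. Suppose it holds for $x'$, and let $x$ be the predecessor of $x'$, so that $\rho(C[x,y])e_0=\pi e_{h(x')-h(y)}$, where $\pi$ is the $\rho$-label of the step from $x$ to $x'$. If the step is an edge of $F_1$ traversed forward, then $\pi=s$ lowers the index by one and $h(x)=h(x')-1$; if it is traversed backward, then $\pi=s^{-1}$ raises the index by one and $h(x)=h(x')+1$. If the step is an edge of $F_2$, then $\pi=\tau$ and $h(x)=h(x')$. The edge lies on a segment that is not wild, so $|h(x')-h_0|\le N-1$; with $h(y)\in\{h_0,h_0+1\}$ this gives $|h(x')-h(y)|\le N$, and $\tau$ fixes the index by \eqref{eq:tau}. For every other edge $\pi=1$ and $h(x)=h(x')$. This proves the claim.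

Taking $x=b$ we get $\gamma_6(C)=\big(\sum_ye_{h(b)-h(y)},1\big)$. By Lemma~\ref{lem:even} the terms cancel in pairs, so $\gamma_6(C)$ is trivial, although $C$ is good.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
A segment starts and ends at a height in $\{h_0,h_0+1\}$, by Lemma~\ref{lem:heights} and because heights are constant along handles. A wild segment visits a height $\eta$ with $|\eta-h_0|\ge N$, which differs from both $h_0$ and $h_0+1$ by at least $N-1$. The height changes only along edges of $F_1$, by one each time, so a wild segment has at least $N-1$ edges of $F_1$ before this visit and at least $N-1$ after it. By Lemma~\ref{lem:wild} there are two wild segments; they are edge-disjoint, so $\varphi_1\ge4(N-1)$.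
\end{proof}

\section{A twisted tube avoiding $S$ vertices}\label{sec:exist}

We prove Proposition~\ref{prop:exist} by realizing the tube with $n$ turns in $G-X$. The tube crosses $F_1$ exactly $4n$ times and only $4n$ levels are guaranteed to avoid $X$, so each such level must carry one crossing of $F_1$ and one of $F_2$. The strands change level along columns, once in each half, in a staircase pattern; see Figure~\ref{fig:spiral}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.78,yscale=0.62]
\foreach \y in {0,...,5}{\draw[gray!35] (0,-\y) -- (14,-\y);}
\foreach \x in {0,7,14}{\draw[dotted,thick] (\x,0.7) -- (\x,-5.1);}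
\draw[very thick] (12,0)--(12.5,0.6)--(13,0)--(13,-1)--(14,-1)
 (0,-1)--(4,-1)--(4,-3)--(9,-3)--(9,-6)--(1,-6)--(1,-4)--(0,-4)
 (14,-4)--(10,-4)--(10,-2)--(5,-2)--(5,0)--(5.5,0.6)--(6,0);
\draw[very thick,dashed] (6,0)--(6,-1)--(11,-1)--(11,-3)--(14,-3)
 (0,-3)--(2,-3)--(2,-5.5)--(8,-5.5)--(8,-4)--(3,-4)--(3,-2)--(0,-2)
 (14,-2)--(12,-2)--(12,0);
\foreach \y in {1,...,4}{\node[left] at (0,-\y) {$\mu_{\y}$};}
\node[left] at (0,0) {$1$}; \node[left] at (0,-5) {$m$};
\node at (0,1.1) {$F_1$}; \node at (7,1.1) {$F_2$}; \node at (14,1.1) {$F_1$};
\node at (5.5,1.1) {$B$}; \node at (12.5,1.1) {$A$};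
\node at (2.5,1.1) {half $U$}; \node at (9.5,1.1) {half $D$};
\end{tikzpicture}
\caption{The twisted tube with one turn ($n=1$). The cylinder is cut along $F_1$ and unrolled, so the left and right borders are identified and levels are horizontal. The two connections below level $m$ are corridor edges. The solid path leads from the $A$-handle to the $B$-handle and crosses $F_1$ and $F_2$ forward, then $F_1$ and $F_2$ backward; the dashed path returns.}\label{fig:spiral}
\end{figure}

\subsection*{Clean levels and columns}
Let $|X|\le S$. A level or column is \emph{clean} if it contains no vertex of $X$, and a handle $H_q$ is clean if $y_q\notin X$ and columns $2q,2q+1$ are clean. Each vertex of $X$ spoils at most one level, one column and one handle. Put $w=2m$, so that $\ell=5w$, and let $o_U=0$ and $o_D=\ell$ be the first columns of the two halves. We choose: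
\begin{itemize}
\item clean levels $\mu_1<\dots<\mu_{4n}$, which exist since $m=4n+S$;
\item $\alpha<\beta$ in $[2w,3w)$ such that columns $\alpha,\beta,L-1-\alpha,L-1-\beta$ are clean; each vertex of $X$ excludes at most one of the $w\ge S+2$ candidates;
\item for $Z\in\{U,D\}$, clean columns $\kappa^Z_{4n-2}<\dots<\kappa^Z_1$ in $[o_Z+3w,o_Z+4w)$, which exist since $w\ge S+4n-2$;
\item for $Z\in\{U,D\}$, a clean handle with feet in columns $\kappa^Z_0<\kappa^Z_{-1}$ of $[o_Z+4w,o_Z+5w)$; this interval starts at an even column, so it carries $w/2=m>S$ handles. The handle has type $B$ for $Z=U$ and type $A$ for $Z=D$.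
\end{itemize}
Put $\kappa^U_{4n}=\alpha$, $\kappa^U_{4n-1}=\beta$, $\kappa^D_{4n}=L-1-\beta$, $\kappa^D_{4n-1}=L-1-\alpha$. The map $j\mapsto L-1-j$ sends $[2w,3w)$ onto $[\ell+2w,\ell+3w)$ and reverses the order. Therefore, for both $Z$, all columns $\kappa^Z_x$ are clean, lie in the half $Z$, and satisfy
\begin{equation}\label{eq:order}
\kappa^Z_{4n}<\kappa^Z_{4n-1}<\dots<\kappa^Z_1<\kappa^Z_0<\kappa^Z_{-1}.
\end{equation}
Finally put $\mu_{-1}=\mu_0=1$ and $\mu_{4n+1}=\mu_{4n+2}=m$; these two levels need not be clean.

\subsection*{Pieces}
For $1\le x\le4n$ let $\mathcal L_x$ be the path along level $\mu_x$, in the forward direction, from column $\kappa^D_{x-2}$ through $f_{\mu_x}$ to column $\kappa^U_x$, and let $\mathcal R_x$ be the path along level $\mu_x$, in the forward direction, from column $\kappa^U_{x-2}$ through $g_{\mu_x}$ to column $\kappa^D_x$. These are the \emph{horizontal} pieces. For $Z\in\{U,D\}$ and $-1\le x\le4n$ let the \emph{vertical} piece $\mathcal V^Z_x$ be the path in column $\kappa^Z_x$ from level $\mu_x$ to level $\mu_{x+2}$; it may be a single vertex. All pieces avoid $X$, since they lie in clean levels or clean columns.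

In the half $Z$, the horizontal pieces occupy level $\mu_y$ ($1\le y\le 4n$) exactly in the columns $j\le\kappa^Z_y$, where one piece arrives and ends, and in the columns $j\ge\kappa^Z_{y-2}$, where the other piece starts and leaves. We determine all intersections.
\begin{itemize}
\item Horizontal pieces on different levels are disjoint, and $\mathcal L_y\cap\mathcal R_y=\emptyset$ because $\kappa^Z_y<\kappa^Z_{y-2}$ in both halves.
\item Distinct vertical pieces lie in distinct columns.
\item The piece $\mathcal V^Z_x$ meets level $\mu_y$ with $1\le y\le4n$ only if $y\in\{x,x+1,x+2\}$, since $\mu_1<\dots<\mu_{4n}$. For $y=x$ it meets the last vertex of the piece ending in column $\kappa^Z_x$. For $y=x+1$ its column $\kappa^Z_{y-1}$ lies strictly between $\kappa^Z_y$ and $\kappa^Z_{y-2}$ by \eqref{eq:order}, so it meets no horizontal piece there. For $y=x+2$ it meets the first vertex of the piece starting in column $\kappa^Z_{y-2}=\kappa^Z_x$.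
\end{itemize}
So the only intersections are the junctions $\mathcal L_x,\mathcal V^U_x$ and $\mathcal V^U_x,\mathcal R_{x+2}$ in the upper half and $\mathcal R_x,\mathcal V^D_x$ and $\mathcal V^D_x,\mathcal L_{x+2}$ in the lower half, each in a common endpoint. Consequently the pieces form four pairwise disjoint paths: for $\epsilon\in\{-1,0\}$,
\begin{align*}
T^D_\epsilon&=\mathcal V^D_\epsilon\,\mathcal L_{\epsilon+2}\,\mathcal V^U_{\epsilon+2}\,\mathcal R_{\epsilon+4}\,\mathcal V^D_{\epsilon+4}\cdots\mathcal R_{\epsilon+4n}\,\mathcal V^D_{\epsilon+4n},\\
T^U_\epsilon&=\mathcal V^U_\epsilon\,\mathcal R_{\epsilon+2}\,\mathcal V^D_{\epsilon+2}\,\mathcal L_{\epsilon+4}\,\mathcal V^U_{\epsilon+4}\cdots\mathcal L_{\epsilon+4n}\,\mathcal V^U_{\epsilon+4n}.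
\end{align*}
The strand $T^Z_\epsilon$ runs from $(1,\kappa^Z_\epsilon)$ to $(m,\kappa^Z_{4n+\epsilon})$. It has $2n$ horizontal pieces, alternately $\mathcal L$ and $\mathcal R$. The only edge of $F_1\cup F_2$ on $\mathcal L_x$ is $f_{\mu_x}$, on $\mathcal R_x$ it is $g_{\mu_x}$, both traversed forward, and vertical pieces have none. Hence
\[
\rho(T^D_\epsilon)=(s\tau)^n,\qquad\rho(T^U_\epsilon)=(\tau s)^n,\qquad\omega(T^Z_\epsilon)=n .
\]

\subsection*{The cycle}
On level $1$ the chosen handle of the half $Z$ joins the first vertices of $T^Z_0$ and $T^Z_{-1}$. On level $m$, since $1\le\alpha<\beta\le\ell-2$, there is a corridor edge $d_\alpha$ from $(m,L-1-\alpha)$, the end of $T^D_{-1}$, to $(m,\alpha)$, the end of $T^U_0$, and a corridor edge $d_\beta$ from $(m,\beta)$, the end of $T^U_{-1}$, to $(m,L-1-\beta)$, the end of $T^D_0$. So the four disjoint strands close up to one cycle $C$. Starting at $(1,\kappa^D_0)$, it traverses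
\[
\text{the $A$-handle},\ \ T^D_{-1},\ \ d_\alpha,\ \ (T^U_0)^{-1},\ \ \text{the $B$-handle},\ \ T^U_{-1},\ \ d_\beta,\ \ (T^D_0)^{-1}.
\]
The strands and the two clean handles avoid $X$, so $C$ avoids $X$.

\subsection*{The cycle is good}
We have $p_A=p_B=1$ and $\varphi_1=\varphi_2=4n$, so $\gamma_1(C)=\dots=\gamma_4(C)=1\ne0$ by \eqref{eq:parities}. In $\Gamma_5$ each strand has label $\sigma^n$, so
\[
\gamma_5(C)=e_0\cdot\sigma^n\sigma^{-n}\cdot e_1\cdot\sigma^n\sigma^{-n}=(e_0+e_1,1),
\]
which is non-trivial. In $\Gamma_6$ the part from the $A$-handle to the $B$-handle has label $(s\tau)^n(\tau s)^{-n}=W_n$ and the part back has label $(\tau s)^n(s\tau)^{-n}=W_n^{-1}$. By Lemmas~\ref{lem:product} and \ref{lem:word}, with $n=N+1$,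
\[
\gamma_6(C)=e_0\cdot W_n\cdot e_0\cdot W_n^{-1}=(e_0+W_ne_0,\,1)=(e_0+e_{N+1},\,1),
\]
which is non-trivial. Thus $C$ is a good cycle disjoint from $X$. This proves Proposition~\ref{prop:exist} and completes the proofs of Theorems~\ref{thm:main} and \ref{thm:finite}. \qed

\begin{thebibliography}{1}
\bibitem{HJW} Tony Huynh, Felix Joos and Paul Wollan, \emph{A unified Erd\H{o}s-P\'osa theorem for constrained cycles}, arXiv:1605.07082 (2016).
\end{thebibliography}
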